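
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem*{question}{Question}
\theoremstyle{definition}
\newtheorem*{definition}{Definition}
\theoremstyle{remark}
\newtheorem*{remark}{Remark}

\title{A graph with partial inertia $(4,0)$ but not $(3,2)$}


\begin{abstract}
For a graph $G$, consider the real symmetric matrices whose off-diagonal zero pattern is
given by $G$, and the pairs (number of positive eigenvalues, number of negative
eigenvalues) that they attain. Barrett, Hall and Loewy asked whether a graph that attains
$(4,0)$ must attain $(3,2)$. We show that the answer is no, by a graph on $24$ vertices.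
We also show that $(k,0)$ always forces $(k-1,k-1)$ for $k\ge 3$ (if there are enough
vertices), that for $k=3$ and $k=4$ nothing is forced beyond this and the obvious
consequences of $(k,0)$, and that for no $k\ge4$ does $(k,0)$ force $(k-1,2)$.
\end{abstract}

\section{The question and the answer}

Let $G=(V,E)$ be a simple undirected graph with $V=\{1,\dots,n\}$, and let $\mathcal S(G)$
be the set of real symmetric $n\times n$ matrices $A=[a_{ij}]$ such that, for $i\ne j$,
$a_{ij}\neq 0$ if and only if $\{i,j\}\in E$. The diagonal entries are unrestricted. The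
\emph{partial inertia} of a real symmetric matrix $M$ is
$\operatorname{pin}(M)=(\pi,\nu)$, where $\pi$ and $\nu$ count the positive and the negative
eigenvalues of $M$ with multiplicity. Put
\[
 I(G)=\{\operatorname{pin}(M): M\in\mathcal S(G)\}.
\]

A positive semidefinite matrix of rank $k$ is the Gram matrix of vectors $x_1,\dots,x_n$
spanning $\mathbb R^k$. So $(k,0)\in I(G)$ means that $G$ records which pairs of some
spanning family in Euclidean $k$-space are \emph{not} orthogonal. Likewise, membership of
$(\pi,\nu)$ in $I(G)$ asks for the same orthogonality pattern in a space with a form of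
signature $(\pi,\nu)$. The question is how far a Euclidean pattern can be bent into an
indefinite one.

Two moves are always available. Since $\mathcal S(G)=-\mathcal S(G)$, the set $I(G)$ is
symmetric under $(\pi,\nu)\mapsto(\nu,\pi)$. And from $(\pi,\nu)\in I(G)$ with $\pi+\nu<n$
one may increase either coordinate by $1$ (the Northeast Lemma, Lemma~\ref{lem:NE} below).
Starting from $(k,0)$, these moves reach exactly the pairs with $\max(\pi,\nu)\ge k$ and
$\pi+\nu\le n$. To go further one must \emph{lower} the number of positive eigenvalues
below $k$, and the natural question is how many negative ones have to be paid for that.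

For $k=3$ the price is two: we shall see that $(3,0)$ forces $(2,2)$ when $n\ge4$, but does
not force $(2,1)$. So one extra dimension, rank $4$ in place of rank $3$, is enough room
for the trade. The following question of Barrett, Hall and Loewy asks whether one extra
dimension is still enough for $k=4$.

\begin{question}[{\cite{BHL}}]
Let $G$ be a graph on $n\ge 5$ vertices and let $M\in\mathcal S(G)$ with
$\operatorname{pin}(M)=(4,0)$. Must there exist $M'\in\mathcal S(G)$ with
$\operatorname{pin}(M')=(3,2)$?
\end{question}

\noindent (The bound $n\ge5$ only excludes the trivial obstruction $n<3+2$.) The answer is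
no. For a finite set $S$ of nonzero vectors in $\mathbb R^k$ let $G(S)$ be the graph with
vertex set $S$ in which $u\ne v$ are adjacent if and only if $u\cdot v\neq0$; its matrices
are indexed by $S$. The Gram matrix $[u\cdot v]_{u,v\in S}$ lies in $\mathcal S(G(S))$, and
its partial inertia is $(k,0)$ if $S$ spans $\mathbb R^k$. Write $e_1,\dots,e_k$ for the
standard basis. Let $S_{24}\subset\mathbb R^4$ consist of
\begin{itemize}
\item the $4$ vectors $e_i$,
\item the $12$ vectors $e_i+e_j$ and $e_i-e_j$ with $i<j$,
\item the $8$ vectors $h_\varepsilon=(1,\varepsilon_2,\varepsilon_3,\varepsilon_4)$ with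
$\varepsilon_2,\varepsilon_3,\varepsilon_4\in\{1,-1\}$.
\end{itemize}
No two of these vectors are parallel. (Up to scaling they are one root from each opposite
pair of roots of $F_4$; we do not use this.) Put $G_{24}=G(S_{24})$.

\begin{theorem}\label{thm:main}
The Gram matrix of $S_{24}$ is in $\mathcal S(G_{24})$ and has partial inertia $(4,0)$. No
$M'\in\mathcal S(G_{24})$ has $\operatorname{pin}(M')=(\pi,\nu)$ with $\pi\le3$ and
$\nu\le2$. In particular $(3,2)\notin I(G_{24})$.
\end{theorem}

The next theorem says what is true instead.

\begin{theorem}\label{thm:sharp}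
\begin{enumerate}
\item[(a)] Let $k\ge3$ and let $G$ be a graph on $n$ vertices with $(k,0)\in I(G)$. Then
$I(G)$ contains every $(\pi,\nu)$ with $\pi+\nu\le n$ such that $\max(\pi,\nu)\ge k$ or
$\pi=\nu=k-1$.
\item[(b)] For $k=4$ nothing else is forced:
\[
 I(G_{24})=\{(\pi,\nu):\ \pi+\nu\le24,\ \max(\pi,\nu)\ge4\text{ or }\pi=\nu=3\}.
\]
Hence the implication $(4,0)\in I(G)\Rightarrow(3,\nu)\in I(G)$ holds for all graphs on
$n\ge3+\nu$ vertices if and only if $\nu\ge3$. The implication $(4,0)\Rightarrow(3,2)$
fails for some graph on $n$ vertices, for every $n\ge24$.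
\item[(c)] For $k=3$ nothing else is forced: there is a graph on $12$ vertices whose set
$I(G)$ is exactly the set in \textup{(a)} with $k=3$, $n=12$.
\item[(d)] For every $k\ge4$ there is a graph $G$ with $(k,0)\in I(G)$ and
$(k-1,2)\notin I(G)$.
\end{enumerate}
\end{theorem}

Thus the best replacement for $(3,2)$ in the question is $(3,3)$, which is always
attainable when $n\ge6$.

\paragraph{The idea.} A matrix in $\mathcal S(G(S))$ of small inertia is a copy of the
orthogonality pattern of $S$ in a small space with an indefinite form. We choose $S$ so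
rich in orthogonal pairs that the copy is nearly forced to be the original, hence definite.
In dimension three this works at once: the twelve vectors of Section~\ref{sec:three} admit
no copy in a three-dimensional space unless the form is definite. For $(3,2)$ the copy
lives in a space of dimension five, one more than the original, so it has room to move, and
its vectors could even be isotropic. Two features of $S_{24}$ control this. First, in each
of the three splittings of $\{1,2,3,4\}$ into two pairs, one pair $ij$ is such that the
copies of $e_i$, $e_j$, $e_i\pm e_j$ again lie in a plane, for lack of dimensions. Second,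
depending on which pairs these are, either the copies of the $h_\varepsilon$ produce four
vectors in a Euclidean plane that make pairwise obtuse angles, or the copies of the
$h_\varepsilon$ and of the remaining $e_i\pm e_j$ have to satisfy an inconsistent system of
equations.

\section{Tools}

\subsection*{Symmetric forms}
Let $W$ be a finite-dimensional real vector space with a nondegenerate symmetric bilinear
form $\langle\ ,\ \rangle$ of signature $(p,q)$ ($p$ positive and $q$ negative squares).
The \emph{norm} of $w$ is $\langle w,w\rangle$. We use two standard facts.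
\begin{itemize}
\item[(F1)] $\dim L+\dim L^\perp=\dim W$ for every subspace $L$. If the form is
nondegenerate on $L$, then $W=L\oplus L^\perp$, and the signatures of $L$ and $L^\perp$ add
up to that of $W$.
\item[(F2)] If all norms on a subspace $L$ are $\le0$, then $\dim L\le q$, because $L$ meets
a $p$-dimensional positive definite subspace only in $0$. Likewise, if all norms on $L$ are
$\ge0$, then $\dim L\le p$.
\end{itemize}

\subsection*{Increasing the inertia}
The following lemma is due to Barrett, Hall and Loewy; we include a proof.

\begin{lemma}[Northeast Lemma]\label{lem:NE}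
If $G$ has $n$ vertices, $(\pi,\nu)\in I(G)$ and $\pi+\nu<n$, then $(\pi+1,\nu)$ and
$(\pi,\nu+1)$ are in $I(G)$.
\end{lemma}

\begin{proof}
Let $A\in\mathcal S(G)$ have partial inertia $(\pi,\nu)$. Then $A$ is singular; take
$x\in\ker A$ with some coordinate $x_i\ne0$. Let $D$ be the matrix with a single $1$ in
position $(i,i)$ and zeros elsewhere. Then $A\pm D\in\mathcal S(G)$, since diagonal entries
are free. If $(A\pm D)y=0$, then $0=x^TAy\pm x^TDy=\pm x_iy_i$, so $y_i=0$ and then $Ay=0$.
Hence $\ker(A\pm D)=\{y\in\ker A: y_i=0\}$, which has dimension $\dim\ker A-1$ because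
$x_i\neq0$. So $\operatorname{rank}(A\pm D)=\pi+\nu+1$. Adding the positive semidefinite
rank-one matrix $D$ raises the number of positive eigenvalues by at most $1$ and does not
raise the number of negative ones, so $\operatorname{pin}(A+D)=(\pi+1,\nu)$. In the same
way $\operatorname{pin}(A-D)=(\pi,\nu+1)$.
\end{proof}

\subsection*{From matrices to vectors}

\begin{definition}
Let $S$ be a finite set of nonzero vectors in $\mathbb R^k$. A \emph{realization} of $S$ in
$W$ is a map $f:S\to W$ such that for all $u\neq v$ in $S$
\begin{equation}\label{eq:real}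
 \langle f(u),f(v)\rangle=0\iff u\cdot v=0 .
\end{equation}
\end{definition}

Nothing is assumed about the norms $\langle f(u),f(u)\rangle$, which correspond to the free
diagonal entries.

\begin{lemma}\label{lem:transl}
There is an $M'\in\mathcal S(G(S))$ with $\operatorname{pin}(M')=(\pi,\nu)$, $\pi\le p$,
$\nu\le q$, if and only if $S$ has a realization in a space of signature $(p,q)$.
\end{lemma}

\begin{proof}
Given $M'$, the spectral theorem yields vectors $y_a,z_b\in\mathbb R^S$ with
$M'=\sum_{a=1}^{\pi}y_ay_a^T-\sum_{b=1}^{\nu}z_bz_b^T$. Put $y_a=0$ for $\pi<a\le p$ and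
$z_b=0$ for $\nu<b\le q$, and let $f(u)\in\mathbb R^{p+q}$ have the coordinates
$y_a(u)$, $z_b(u)$. For the form with $p$ positive and $q$ negative squares we get
$\langle f(u),f(v)\rangle=M'_{uv}$, which gives \eqref{eq:real}.
Conversely, let $M'_{uv}=\langle f(u),f(v)\rangle$ for a realization $f$. Then
$M'\in\mathcal S(G(S))$, and $y^TM'y=\langle Fy,Fy\rangle$ with $Fy=\sum_uy_uf(u)$. On the
span of the eigenvectors with positive eigenvalue, $F$ is injective with positive definite
image, so $\pi\le p$ by (F2). In the same way $\nu\le q$.
\end{proof}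

Condition \eqref{eq:real} survives if any single $f(u)$ is multiplied by a nonzero scalar;
we do this freely and write $\sim$ for equality up to a nonzero scalar. For the same reason
it does not matter which of $u,-u$ belongs to $S$: if $u\in S$ and $-u\notin S$, we also
write $f(-u)$ for $f(u)$. Throughout, put
\[
 f_i=f(e_i),\qquad b_i=\langle f_i,f_i\rangle .
\]
By \eqref{eq:real} the $f_i$ are pairwise orthogonal.

\begin{lemma}\label{lem:indep}
Let $S\subset\mathbb R^k$ contain all $e_i$ and all $e_i+e_j$ $(i<j)$, and let $f$ be a
realization of $S$. If $J$ is a proper subset of $\{1,\dots,k\}$, then the vectors $f_i$,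
$i\in J$, are linearly independent.
\end{lemma}

\begin{proof}
Choose $l\notin J$. For $i\in J$ the vector $f(e_i+e_l)$ is orthogonal to $f_j$ for all
$j\in J\setminus\{i\}$ but not to $f_i$. Pairing a relation $\sum_{j\in J}c_jf_j=0$ with it
gives $c_i=0$.
\end{proof}

\section{What $(k,0)$ forces}\label{sec:forced}

The idea for part (a) is to multiply a Gram matrix entrywise by $a_1-a_2$, where $a_1$ and
$a_2$ are the products of the coordinates of the two vectors along two orthogonal unit
vectors. This keeps all zeros, for a generic choice it creates no new ones off the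
diagonal, and it turns the Gram matrix into a difference of two positive semidefinite
matrices of rank at most $k-1$.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(a)]
If $\max(\pi,\nu)\ge k$, apply Lemma~\ref{lem:NE} repeatedly, starting from $(k,0)$ or
$(0,k)$; both are in $I(G)$. It remains to treat $(k-1,k-1)$ when $n\ge2k-2$. By
Lemma~\ref{lem:NE} it suffices to find $M''\in\mathcal S(G)$ with at most $k-1$ positive and
at most $k-1$ negative eigenvalues.

Let $M\in\mathcal S(G)$ with $\operatorname{pin}(M)=(k,0)$, and write
$M_{uv}=x_u\cdot x_v$ with $x_u\in\mathbb R^k$. For an orthonormal basis $w_1,\dots,w_k$ of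
$\mathbb R^k$ put $a_s=a_s(u,v)=(w_s\cdot x_u)(w_s\cdot x_v)$, so that
$x_u\cdot x_v=\sum_sa_s$. Define
\[
 M''_{uv}=\Big(\sum_sa_s\Big)(a_1-a_2)
 =\Big(a_1^2+\sum_{s\ge3}a_1a_s\Big)-\Big(a_2^2+\sum_{s\ge3}a_2a_s\Big).
\]
The two terms $\pm a_1a_2$ have canceled, and this saves one dimension on each side. Each
matrix $[a_sa_t]_{uv}$ has the form $zz^T$ with $z_u=(w_s\cdot x_u)(w_t\cdot x_u)$. So
$M''=P-N$ with $P,N$ positive semidefinite of rank at most $k-1$. The span of the
eigenvectors of $M''$ with positive eigenvalue meets $\ker P$ only in $0$, since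
$y^TM''y\le0$ for $y\in\ker P$. Thus $M''$ has at most $\operatorname{rank}P\le k-1$
positive eigenvalues, and, exchanging the roles of $P$ and $N$, at most $k-1$ negative ones.

Clearly $M''_{uv}=0$ for nonadjacent $u\ne v$. It remains to choose the basis so that
$a_1(u,v)\neq a_2(u,v)$ for every edge $uv$.

\emph{One edge.} Fix an edge $uv$ and suppose that $a_1(u,v)=a_2(u,v)$ for every positively
oriented orthonormal basis. Since $k\ge3$, every orthonormal pair $x,y$ can be completed to
such a basis with $w_1=x$, $w_2=y$, so $\varphi(x)=(x\cdot x_u)(x\cdot x_v)$ satisfies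
$\varphi(x)=\varphi(y)$ for all orthonormal $x,y$. Any two unit vectors have a common
orthogonal unit vector, again because $k\ge3$. So $\varphi$ is constant on the unit sphere,
and the constant is $0$, as one sees from a unit vector $x\perp x_u$. By homogeneity
$\varphi$ vanishes on $\mathbb R^k$. A product of two linear forms vanishes identically only
if one of them does; hence $x_u=0$ or $x_v=0$, contradicting $x_u\cdot x_v\ne0$.

\emph{All edges.} The exponential map sends the vector space of skew-symmetric $k\times k$
matrices onto $SO(k)$. Taking the columns of $\exp(K)$ as $w_1,\dots,w_k$, we see that for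
each edge $a_1-a_2$ is a real-analytic function of $K$, not identically zero by the
previous paragraph. A finite product of nonzero real-analytic functions on a
finite-dimensional real vector space is nonzero. Hence some $K$ works for all edges at once.
\end{proof}

\section{Dimension three}\label{sec:three}

This section prepares the proof of Theorem~\ref{thm:main} and shows its method where there
is no extra dimension. Let $S_{12}\subset\mathbb R^3$ consist of $e_1,e_2,e_3$, the six
vectors $e_i\pm e_j$ $(i<j)$, and
\[
 (1,1,1),\quad(1,1,-1),\quad(1,-1,1).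
\]

For a realization $f$ of $S_{12}$ or $S_{24}$ and $i\neq j$ put
\[
 L_{ij}=\operatorname{span}\{f_i,\,f_j,\,f(e_i+e_j),\,f(e_i-e_j)\}.
\]
By Lemma~\ref{lem:indep}, $f_i$ and $f_j$ are independent, so $\dim L_{ij}\ge2$. Call the
pair $ij$ \emph{good} if $\dim L_{ij}=2$. A priori $f_i$ and $f_j$ might be isotropic. In a
good pair they are not, and after rescaling the four vectors, the only unknowns left in the
plane are the norms of $f_i$ and $f_j$.

\begin{lemma}\label{lem:good}
Let $ij$ be good. Then $b_i,b_j\ne0$, and there are $\lambda,\kappa$ with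
\begin{equation}\label{eq:lk}
 f(e_i+e_j)\sim f_i+\lambda f_j,\quad f(e_i-e_j)\sim f_i+\kappa f_j,\quad
 \lambda\kappa\neq0,\quad b_i+\lambda\kappa\, b_j=0 .
\end{equation}
For $w\in W$ put $w_i=\langle w,f_i\rangle/b_i$ and $w_j=\langle w,f_j\rangle/b_j$. If
$\lambda=1$, which can be achieved by rescaling $f_j$, then
\begin{equation}\label{eq:crit}
 w\perp f(e_i+e_j)\iff b_iw_i+b_jw_j=0,\qquad w\perp f(e_i-e_j)\iff w_i=w_j .
\end{equation}
\end{lemma}

\begin{proof}
Since $f_i,f_j$ is a basis of $L_{ij}$, we have $f(e_i+e_j)=\alpha f_i+\beta f_j$, and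
$\langle f_i,f_j\rangle=0$. By \eqref{eq:real},
$0\ne\langle f_i,f(e_i+e_j)\rangle=\alpha b_i$ and
$0\neq\langle f_j,f(e_i+e_j)\rangle=\beta b_j$, so $\alpha,\beta,b_i,b_j$ are nonzero. The
same argument shows that both coefficients of $f(e_i-e_j)$ are nonzero. Dividing by the
coefficient of $f_i$ gives $\lambda$ and $\kappa$, and the last relation in \eqref{eq:lk}
expresses $f(e_i+e_j)\perp f(e_i-e_j)$.

Now $\langle w,f_i+\lambda f_j\rangle=b_iw_i+\lambda b_jw_j$, which for $\lambda=1$ is the
first equivalence. Then $\kappa=-b_i/b_j$, and
$\langle w,f_i+\kappa f_j\rangle=b_i(w_i-w_j)$ is the second.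
\end{proof}

In the original configuration \eqref{eq:crit} holds with $b_i=b_j=1$. If three good pairs
form a triangle, a few of the vectors with three or four nonzero entries force the norms to
agree.

\begin{lemma}\label{lem:triangle}
Let $f$ be a realization of $S_{12}$ or of $S_{24}$ for which the pairs $12,13,23$ are good.
Then, after rescaling $f_2$ and $f_3$, the criterion \eqref{eq:crit} holds for all three
pairs $ij=12,13,23$, and $b_1=b_2=b_3\neq0$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:good}, $b_1,b_2,b_3\ne0$.
Rescale first $f_2$ and then $f_3$ so that $f(e_1+e_2)\sim f_1+f_2$ and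
$f(e_2+e_3)\sim f_2+f_3$. Now \eqref{eq:crit} holds for $12$ and $23$, and no freedom is
left for $13$. Write $f(e_1+e_3)\sim f_1+\rho f_3$ and $f(e_1-e_3)\sim f_1+\kappa f_3$, with
$b_1+\rho\kappa b_3=0$ by \eqref{eq:lk}.

For a vector $h\in S_{12}$ or $S_{24}$ without zero entries put
$x_i=\langle f(h),f_i\rangle/b_i$, $i\le3$. All $x_i$ are nonzero, because $h\cdot e_i\neq0$.
We use three such vectors, described by their first three entries; in the case of $S_{24}$
their fourth entry, denoted $*$, is $1$.
\begin{itemize}
\item $h=(1,1,1,*)$ is orthogonal to $e_1-e_2$, $e_2-e_3$, $e_1-e_3$. Hence $x_1=x_2=x_3$ and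
$b_1x_1+\kappa b_3x_3=0$. So $\kappa=-b_1/b_3$ and $\rho=1$, that is, \eqref{eq:crit} holds
for $13$ too.
\item $h=(1,1,-1,*)$ is orthogonal to $e_1-e_2$, $e_1+e_3$, $e_2+e_3$. Hence $x_1=x_2$ and
$b_1x_1=-b_3x_3=b_2x_2$, so $b_1=b_2$.
\item $h=(1,-1,1,*)$ is orthogonal to $e_1+e_2$, $e_2+e_3$, $e_1-e_3$. Hence
$b_1x_1=-b_2x_2=b_3x_3$ and $x_1=x_3$, so $b_1=b_3$.\qedhere
\end{itemize}
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(c)]
Let $G=G(S_{12})$; then $(3,0)\in I(G)$, and by part (a) all pairs of the claimed set are in
$I(G)$. Suppose that some $M'\in\mathcal S(G)$ has $\pi\le2$, $\nu\le1$, and let $f$ be the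
corresponding realization in a space $W$ of signature $(2,1)$ (Lemma~\ref{lem:transl}). For
$\{i,j,l\}=\{1,2,3\}$ we have $f_l\neq0$ by Lemma~\ref{lem:indep} and $L_{ij}\perp f_l$, so
$\dim L_{ij}\le2$ by (F1). Hence all three pairs are good. By Lemma~\ref{lem:triangle}, after
rescaling, $f_1,f_2,f_3$ are pairwise orthogonal vectors of equal nonzero norm in the
three-dimensional space $W$, so $W$ is definite, a contradiction.

This excludes all $(\pi,\nu)$ with $\pi\le2$, $\nu\le1$ and, by the symmetry of $I(G)$, all
with $\pi\le1$, $\nu\le2$. Since a pair outside the set in (a) with $\pi+\nu\le12$ has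
$\pi,\nu\le2$ and $(\pi,\nu)\ne(2,2)$, it is of one of these two kinds.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}

The set $S_{24}$ spans $\mathbb R^4$, so its Gram matrix has partial inertia $(4,0)$.
Suppose that some $M'\in\mathcal S(G_{24})$ has at most $3$ positive and at most $2$ negative
eigenvalues. By Lemma~\ref{lem:transl} there is a realization $f$ of $S_{24}$ in a space $W$
of dimension $5$ and signature $(3,2)$. We derive a contradiction. A permutation of the
coordinates of $\mathbb R^4$ maps $S_{24}$ to itself up to signs of vectors, so we may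
permute coordinates freely.

\subsection*{Good pairs exist}
In dimension three all pairs were good because $L_{ij}$ was orthogonal to a nonzero vector.
Now $L_{ij}$ is orthogonal to a whole plane at least: if $\{i,j,k,l\}=\{1,2,3,4\}$, then
$L_{ij}$ and $L_{kl}$ are spanned by the images of vectors with disjoint supports, so
$L_{ij}\perp L_{kl}$, and $\dim L_{ij}+\dim L_{kl}\le5$ by (F1). Both dimensions are at
least $2$, hence at least one of $ij$, $kl$ is good. (In dimension six this count would
allow both dimensions to be $3$; this is the first place where the argument for $(3,2)$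
does not apply to $(3,3)$.)

Choose one good pair from each of $\{12,34\}$, $\{13,24\}$, $\{14,23\}$. The first two
chosen pairs have exactly one index in common, say they are $ij$ and $ik$; let $l$ be the
remaining index. The third pair is $jk$ or $il$. So, after permuting coordinates, either the
triangle $12,13,23$ or the star $12,13,14$ consists of good pairs.

\subsection*{The triangle: $12$, $13$, $23$ are good}

By Lemma~\ref{lem:triangle} we may rescale so that \eqref{eq:crit} holds for these three pairs
and $b_1=b_2=b_3=:b\ne0$. Hence $U=\operatorname{span}(f_1,f_2,f_3)$ is a definite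
three-dimensional space. By (F2), signature $(3,2)$ admits no three-dimensional negative
definite subspace. So $b>0$, and by (F1) $W=U\oplus U^\perp$ with $U^\perp$ a
\emph{negative definite plane}. The contradiction comes from what the $f(h_\varepsilon)$ do
in this plane.

Let $h=(h_1,\dots,h_4)$ be one of the $h_\varepsilon$. For $i<j\le3$ it is orthogonal to
$e_i-h_ih_je_j$. By \eqref{eq:crit} with equal $b$'s, the coordinates
$x_i=\langle f(h),f_i\rangle/b$ satisfy $x_i=h_ih_jx_j$. So $(x_1,x_2,x_3)$ is proportional
to $(h_1,h_2,h_3)$, and it is nonzero because $h\cdot e_i\ne0$. Rescale $f(h)$ so that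
\[
 f(h)=h_4\,(h_1f_1+h_2f_2+h_3f_3)+g_h,\qquad g_h\in U^\perp .
\]
The four vectors
\[
 (1,1,1,1),\quad(1,1,-1,-1),\quad(1,-1,1,-1),\quad(1,-1,-1,1)
\]
of $S_{24}$ are pairwise orthogonal. For two of them, $h\ne h'$, we have
$\sum_{i\le3}h_ih_i'=-h_4h_4'$, and therefore
\[
 0=\langle f(h),f(h')\rangle=b\,h_4h_4'\sum_{i\le3}h_ih_i'+\langle g_h,g_{h'}\rangle
 =-b+\langle g_h,g_{h'}\rangle .
\]
Thus in the Euclidean plane $(U^\perp,-\langle\ ,\ \rangle)$ there are four vectors, all of
whose pairwise inner products equal $-b<0$. They are nonzero. Order their directions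
cyclically; the four consecutive angles add up to $360^\circ$, so one of them is at most
$90^\circ$, and the corresponding inner product is nonnegative. This is a contradiction.
(With a third negative direction there would be none: the vertices of a regular tetrahedron
centered at the origin have equal negative pairwise inner products.)

\subsection*{The star: $12$, $13$, $14$ are good}

Now all four $b_i$ are nonzero, so $f_1,\dots,f_4$ span a four-dimensional nondegenerate
space $X$, and $W=X\oplus\mathbb Rz$ with $z\perp X$ and $\langle z,z\rangle\neq0$.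
The three ratios $b_k:b_1$ are now unknown, and so are the components of the $f(h_\varepsilon)$
along $z$. We show that the relations among these unknowns, together with those coming from
$e_2\pm e_3$, are contradictory.

Divide the form by $b_1$. This preserves \eqref{eq:real}, and the new form, again written
$\langle\ ,\ \rangle$, has signature $(3,2)$ or $(2,3)$. Now $\langle f_1,f_1\rangle=1$.
Rescale $f_2,f_3,f_4$ so that $f(e_1+e_k)\sim f_1+f_k$ for $k=2,3,4$, and then put
\[
 \beta_k=\langle f_k,f_k\rangle\ne0\quad(k=2,3,4),\qquad c=\langle z,z\rangle\neq0 .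
\]
By Lemma~\ref{lem:good}, $f(e_1-e_k)\sim f_1-\beta_k^{-1}f_k$, and \eqref{eq:crit} holds for
the pairs $1k$.

\paragraph{$\beta_k\neq-1$.} If $\beta_k=-1$, then $f(e_1+e_k)\sim f(e_1-e_k)$. But
$h_\varepsilon$ with $\varepsilon_k=1$ is orthogonal to $e_1-e_k$ and not to $e_1+e_k$,
contradicting \eqref{eq:real}.

\paragraph{The vectors $f(h_\varepsilon)$.} We use coordinates with respect to
$f_1;f_2,f_3,f_4;z$. The first coordinate of $f(h_\varepsilon)$ is nonzero, as
$h_\varepsilon\cdot e_1\neq0$; scale it to $1$. If $\varepsilon_k=1$, then
$h_\varepsilon\perp e_1-e_k$; if $\varepsilon_k=-1$, then $h_\varepsilon\perp e_1+e_k$. By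
\eqref{eq:crit},
\begin{equation}\label{eq:coords}
 f(h_\varepsilon)=(1;\,y_2,y_3,y_4;\,\tau_\varepsilon),\qquad
 y_k=\begin{cases}1&\text{if }\varepsilon_k=1,\\-1/\beta_k&\text{if }\varepsilon_k=-1.\end{cases}
\end{equation}
So, besides the $\beta_k$ and $c$, only the \emph{heights} $\tau_\varepsilon$ are unknown. If
$\varepsilon,\varepsilon'$ agree in exactly $a$ of the three positions $2,3,4$, then
$h_\varepsilon\cdot h_{\varepsilon'}=1+a-(3-a)=2a-2$. So $h_\varepsilon$ and
$h_{\varepsilon'}$ are orthogonal if and only if $\varepsilon$ and $\varepsilon'$ agree in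
exactly one position $k$. Each of the other two positions, say $j$, contributes
$\beta_j\cdot1\cdot(-1/\beta_j)=-1$ to $\langle f(h_\varepsilon),f(h_{\varepsilon'})\rangle$,
so that
\[
 0=1+\beta_ky_k^2-1-1+c\,\tau_\varepsilon\tau_{\varepsilon'} .
\]
Hence
\[
 -c\,\tau_\varepsilon\tau_{\varepsilon'}=
 \begin{cases}\beta_k-1&\text{if the common sign is }+,\\
 \beta_k^{-1}-1&\text{if the common sign is }-.\end{cases}
\]
Two distinct sign vectors agree in exactly one position if and only if they have the same
product $\varepsilon_2\varepsilon_3\varepsilon_4$, so the eight vectors $h_\varepsilon$ split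
into two orthogonal frames of four. Name the heights accordingly:
\begin{align*}
 &s_0:\ \varepsilon=(+,+,+), & &s_k:\ \text{the only $+$ is at position }k,\\
 &t_0:\ \varepsilon=(-,-,-), & &t_k:\ \text{the only $-$ is at position }k .
\end{align*}
Let $\{i,j,k\}=\{2,3,4\}$. The pairs agreeing exactly in a $+$ at $k$ are those with heights
$s_0,s_k$ and $t_i,t_j$; the pairs agreeing exactly in a $-$ at $k$ are those with heights
$s_i,s_j$ and $t_0,t_k$. So
\begin{equation}\label{eq:heights}
 -c\,s_0s_k=\beta_k-1=-c\,t_it_j,\qquad
 -c\,s_is_j=\beta_k^{-1}-1=-c\,t_0t_k .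
\end{equation}

\paragraph{$\beta_k^2\ne1$ for $k=2,3,4$.} If all $\beta_k$ were $1$, then $X$ would be
positive definite of dimension $4$, which by (F2) is impossible in signature $(3,2)$ or
$(2,3)$. So $\beta_k\neq1$ for some $k$. For this $k$, \eqref{eq:heights} gives
$s_0s_k\neq0$ and $s_is_j\ne0$. Hence $s_0,s_2,s_3,s_4$ are all nonzero, and then
\eqref{eq:heights} gives $\beta_l-1=-c\,s_0s_l\neq0$ for every $l$. Together with
$\beta_l\ne-1$,
\begin{equation}\label{eq:square}
 \beta_l^2\neq1\qquad(l=2,3,4).
\end{equation}

\paragraph{The contradiction.} So far the vectors $e_i\pm e_j$ with $2\le i<j$ have not been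
used in the star case. It suffices to take $i=2$, $j=3$. Since $e_2\pm e_3$ is orthogonal to
$e_1$ and $e_4$, the vectors $f(e_2-e_3)$ and $f(e_2+e_3)$ have only
$f_2,f_3,z$-coordinates; let these be $(p,q,r)$ and $(p',q',r')$. Here $p,p'\neq0$, because
$(e_2\pm e_3)\cdot e_2\neq0$.

The vector $e_2-e_3$ is orthogonal to the $h_\varepsilon$ with $\varepsilon_2=\varepsilon_3$,
that is, to those with $\varepsilon=(+,+,+)$, $(+,+,-)$, $(-,-,+)$, $(-,-,-)$, whose heights
are $s_0,t_4,s_4,t_0$. By \eqref{eq:coords},
\begin{equation}\label{eq:minus}
\begin{aligned}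
 \beta_2p+\beta_3q+c\,r\,s_0&=0, & \beta_2p+\beta_3q+c\,r\,t_4&=0,\\
 -p-q+c\,r\,s_4&=0, & -p-q+c\,r\,t_0&=0 .
\end{aligned}
\end{equation}
The vector $e_2+e_3$ is orthogonal to the $h_\varepsilon$ with $\varepsilon_2\ne\varepsilon_3$,
that is, to those with $\varepsilon=(+,-,+)$, $(+,-,-)$, $(-,+,+)$, $(-,+,-)$, whose heights
are $t_3,s_2,t_2,s_3$. So
\begin{equation}\label{eq:plus}
\begin{aligned}
 \beta_2p'-q'+c\,r'\,t_3&=0, & \beta_2p'-q'+c\,r'\,s_2&=0,\\
 -p'+\beta_3q'+c\,r'\,t_2&=0, & -p'+\beta_3q'+c\,r'\,s_3&=0 .
\end{aligned}
\end{equation}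
At least one of the following holds.
\begin{itemize}
\item $r\ne0$. Then \eqref{eq:minus} gives $s_0=t_4$ and $s_4=t_0$. By \eqref{eq:heights} for
$k=4$, $\beta_4-1=-c\,s_0s_4=-c\,t_0t_4=\beta_4^{-1}-1$, so $\beta_4^2=1$.
\item $r'\neq0$. Then \eqref{eq:plus} gives $t_3=s_2$ and $t_2=s_3$. By \eqref{eq:heights} for
$k=4$, $\beta_4-1=-c\,t_2t_3=-c\,s_2s_3=\beta_4^{-1}-1$, so $\beta_4^2=1$.
\item $r=r'=0$. Then \eqref{eq:minus} gives $q=-p$ and $(\beta_2-\beta_3)p=0$, so
$\beta_2=\beta_3$. And \eqref{eq:plus} gives $q'=\beta_2p'$ and $p'=\beta_3q'=\beta_2\beta_3p'$,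
so $\beta_2\beta_3=1$. Hence $\beta_2^2=1$.
\end{itemize}
Each of them contradicts \eqref{eq:square}. This settles the star and proves
Theorem~\ref{thm:main}.\qed

\begin{remark}
Apart from the dimension of $W$, the signature entered the star case only once, to exclude
that $X$ is definite. In the triangle case it entered through $b>0$ and through the fact that
$U^\perp$ is then a negative definite plane.
\end{remark}

\section{The exact set $I(G_{24})$, and larger $n$ and $k$}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(b)]
The inclusion ``$\supseteq$'' is part (a). Conversely, if $(\pi,\nu)\in I(G_{24})$ is not in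
the listed set, then $\pi,\nu\le3$ and $(\pi,\nu)\neq(3,3)$. So either $\pi\le3$, $\nu\le2$, or
$\pi\le2$, $\nu\le3$. The first is excluded by Theorem~\ref{thm:main}, the second by
Theorem~\ref{thm:main} and the symmetry of $I(G_{24})$.

If $\nu\ge3$, part (a) shows that $(4,0)\in I(G)$ implies $(3,\nu)\in I(G)$ as soon as
$n\ge3+\nu$. If $\nu\le2$, then $(3,\nu)\notin I(G_{24})$, although $(4,0)\in I(G_{24})$.

The case $n=24$ of the last statement is Theorem~\ref{thm:main}. For $n>24$ enlarge $S_{24}$
by the $n-24$ vectors $2e_1,3e_1,\dots,(n-23)e_1$. The Gram matrix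
of the enlarged set $S$ still has partial inertia $(4,0)$. A matrix in $\mathcal S(G(S))$
with partial inertia $(3,2)$ would have a principal submatrix in $\mathcal S(G_{24})$, which by
interlacing has at most $3$ positive and at most $2$ negative eigenvalues. This contradicts
Theorem~\ref{thm:main}.
\end{proof}

For (d) we place a copy of $S_{24}$ in every coordinate four-space and split off the
directions of vectors $f_j$ of positive norm until the signature is $(3,2)$. The $f_i$ with
nonpositive norm cannot be split off in this way, but there are at most two of them, so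
their indices fit into one four-element set.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(d)]
For $k=4$ this is Theorem~\ref{thm:main}. Let $k\ge5$, and let $S\subset\mathbb R^k$ consist
of all $e_i$, all $e_i\pm e_j$ $(i<j)$, and all vectors with exactly four nonzero entries,
these being $\pm1$ with the first of them $+1$. Then $(k,0)\in I(G(S))$. For a
four-element subset $I$ of $\{1,\dots,k\}$ the vectors of $S$ supported in $I$ form a copy
$S_I$ of $S_{24}$.

Suppose that some $M'\in\mathcal S(G(S))$ has $\operatorname{pin}(M')=(k-1,2)$, and let $f$ be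
the corresponding realization of $S$ in a space $W$ of signature $(k-1,2)$
(Lemma~\ref{lem:transl}). Let $Z=\{i:b_i\le0\}$. If $|Z|\ge3$, take three indices of $Z$. The
corresponding $f_i$ are independent by Lemma~\ref{lem:indep}, pairwise orthogonal, and have
nonpositive norms. So all norms on their three-dimensional span are $\le0$, which
contradicts (F2). Hence $|Z|\le2$.

Choose a four-element subset $I\supseteq Z$. The $k-4$ vectors $f_j$, $j\notin I$, are pairwise
orthogonal with positive norms, so their span is positive definite of dimension $k-4$, and by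
(F1) its orthogonal complement has signature $(3,2)$. This complement contains $f(S_I)$,
because $e_j\perp S_I$ for $j\notin I$. So the copy $S_I$ of $S_{24}$ has a realization in a
space of signature $(3,2)$. By Lemma~\ref{lem:transl} this contradicts
Theorem~\ref{thm:main}.
\end{proof}

\begin{thebibliography}{1}
\bibitem{BHL} Wayne Barrett, H. Tracy Hall, Raphael Loewy, ``The inverse inertia problem for
graphs'', arXiv:0711.3049 (2007).
\end{thebibliography}

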